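\title{Finiteness of Mis\`ere Quotients Is Undecidable}

\begin{abstract}
The mis\`ere quotient of a closed set of impartial games is the commutative monoid obtained by identifying two positions that have the same mis\`ere outcome in every sum formed within the set. We prove that no algorithm decides, given finitely many generators as finite game trees, whether the mis\`ere quotient of their closure is infinite; one generator already suffices. To each two-counter machine we attach a game whose sums replay the run of the machine backwards, and whose quotient is finite exactly when the machine halts. Finiteness of the quotient is semi-decidable, hence $\Sigma^0_1$-complete. We also show that the order of a finite quotient has no computable bound in terms of the generator, and that the set of $\mathcal{P}$-positions of a singly generated closed set need not be semilinear.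
\end{abstract}

\section{Introduction}\label{sec:intro}

All games in this paper are finite and impartial. A \emph{game} is a finite rooted tree; a move, available to either player, replaces the tree by the subtree at a child of the root, and these subtrees are the \emph{options} of the game. We write $G=\{G_1,\dots,G_r\}$ for the game with options $G_1,\dots,G_r$, so $0=\{\,\}$, ${*}=\{0\}$ and ${*}2=\{0,{*}\}$. A \emph{follower} of $G$ is a game reached from $G$ by a possibly empty sequence of moves. In the sum $G+K$ a move is a move in exactly one of the two summands. Two players alternate moves. In \emph{normal play} the player who makes the last move wins, and in \emph{mis\`ere play} that player loses. The mis\`ere outcome $o^-(G)$ is $\mathcal{N}$ if the next player to move can force a win and $\mathcal{P}$ otherwise. Recursively, $0$ is $\mathcal{N}$, and a game $G\ne0$ is $\mathcal{P}$ if and only if all of its options are $\mathcal{N}$. The letters $\mathcal{P}$ and $\mathcal{N}$ always refer to mis\`ere outcomes.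

In normal play one integer per summand, the Grundy value, determines who wins a sum. In mis\`ere play it does not: $0$ and ${*}2+{*}2$ both have Grundy value $0$, yet the first is $\mathcal{N}$ and the second is $\mathcal{P}$. The mis\`ere quotient measures how much must be remembered about a position instead, once the universe of possible summands is fixed. A set $\mathcal{A}$ of games is \emph{closed} if $G+K\in\mathcal{A}$ for all $G,K\in\mathcal{A}$ and every option of a game in $\mathcal{A}$ lies in $\mathcal{A}$. The smallest closed set containing $H_1,\dots,H_n$ is denoted $\operatorname{cl}(H_1,\dots,H_n)$; it consists of all finite sums of followers of the $H_i$, and sets of this form are called \emph{finitely generated}. For $G,K\in\mathcal{A}$ put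
\[
G\equiv_{\mathcal{A}}K\quad\text{if}\quad o^-(G+X)=o^-(K+X)\ \text{ for every }X\in\mathcal{A}.
\]
Since $Y+X\in\mathcal{A}$ whenever $X,Y\in\mathcal{A}$, the relation $G\equiv_{\mathcal{A}}K$ implies $G+Y\equiv_{\mathcal{A}}K+Y$. So $\equiv_{\mathcal{A}}$ is a congruence, and the \emph{mis\`ere quotient} $\mathcal{Q}(\mathcal{A})=\mathcal{A}/{\equiv_{\mathcal{A}}}$ is a commutative monoid.

A sum of $s$ copies of ${*}$ is $\mathcal{P}$ exactly when $s$ is odd, so $\mathcal{Q}(\operatorname{cl}({*}))$ is the group of order two; and $\mathcal{Q}(\operatorname{cl}({*}2))$ has six elements (Example~\ref{ex:star2}). The normal-play analogue of the quotient is finite for every finitely generated set, because the Grundy values of all sums of finitely many games lie below a fixed power of two. In mis\`ere play, however, it is known that $\mathcal{Q}(\mathcal{A})$ can be infinite for finitely generated $\mathcal{A}$. This leads to the following problem from Siegel's paper~\cite{Siegel}.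

\medskip
\noindent\textbf{Problem.} \emph{Specify an algorithm that takes generators $H_1,\dots,H_n$, given as explicit finite game trees, and decides whether $\mathcal{Q}(\operatorname{cl}(H_1,\dots,H_n))$ is infinite.}
\medskip

There are reasons to expect such an algorithm. Let $X_1,\dots,X_m$ be the distinct nonzero followers of the generators, and record the position $\sum v_iX_i$ as the vector $v\in\mathbb{N}^m$. A move subtracts one unit vector and adds at most one, every play ends, and every single outcome is computable. Finiteness of the quotient turns out to be a periodicity property of the set of $\mathcal{P}$-positions in $\mathbb{N}^m$, and each candidate period can be tested by a finite computation (Section~\ref{sec:period}). One would need only a computable bound on the periods to be tried. Alternatively, it would suffice that the set of $\mathcal{P}$-positions always be \emph{semilinear}, that is, a finite union of sets $\{a+c_1b_1+\dots+c_sb_s: c_1,\dots,c_s\in\mathbb{N}\}$ with $a,b_1,\dots,b_s\in\mathbb{N}^m$ (Remark~\ref{rem:presburger}). Both hopes fail, and so does the problem itself.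

\begin{theorem}\label{thm:A}
There is a computable map sending each deterministic two-counter machine $\mathcal{M}$, started with empty counters, to a finite impartial game $H$ such that $\mathcal{Q}(\operatorname{cl}(H))$ is finite if and only if $\mathcal{M}$ halts. Hence no algorithm decides, from $H_1,\dots,H_n$, whether $\mathcal{Q}(\operatorname{cl}(H_1,\dots,H_n))$ is infinite. This holds already for $n=1$.
\end{theorem}

Recall that $\Sigma^0_1$ is the class of recursively enumerable (semi-decidable) sets and $\Pi^0_1$ the class of their complements. A set is \emph{complete} for one of these classes if it belongs to the class and every set of the class is its preimage under a total computable map.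

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(1)] The property ``$\mathcal{Q}(\operatorname{cl}(H_1,\dots,H_n))$ is finite'' is recursively enumerable. It is $\Sigma^0_1$-complete, and infiniteness is $\Pi^0_1$-complete, already for $n=1$.
\item[(2)] There is no total computable function $b$ with $|\mathcal{Q}(\operatorname{cl}(H))|\le b(H)$ whenever $\mathcal{Q}(\operatorname{cl}(H))$ is finite.
\item[(3)] There is a game $H$ such that the set of mis\`ere $\mathcal{P}$-positions of $\operatorname{cl}(H)$, written in $\mathbb{N}^m$ in terms of the nonzero followers of $H$, is not semilinear.
\end{itemize}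
\end{theorem}

The game $H$ has followers $J_q$, $T$, $A_1$, $A_2$, $A_3$ such that $J_q+nT+\sum x_jA_j$ is $\mathcal{N}$ exactly when the machine passes through the configuration with state $q$ and counters $x$ after $n$ tests. The Grundy value of a position carries the state of the machine, and the multiplicities of the summands carry the counters. Section~\ref{sec:machine} prepares the machine, Section~\ref{sec:idea} plays the simulation by hand for a machine with one state, Section~\ref{sec:construction} defines $H$, Section~\ref{sec:outcomes} determines the outcome of every position of $\operatorname{cl}(H)$, and Section~\ref{sec:proofs} derives the theorems.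

\section{Grundy values and periodicity}\label{sec:period}

\subsection*{Standard facts}
The \emph{rank} $\operatorname{rk}(G)$ is the maximal length of a play in $G$. It is additive on sums and drops with every move; all inductions on positions are inductions on rank. The \emph{Grundy value}, or simply \emph{value}, $g(G)$ is the least natural number that is not the value of an option of $G$. Thus no option of $G$ has value $g(G)$, and every $v<g(G)$ is the value of some option. Let $\oplus$ denote nim-sum, that is, binary addition without carries. One has $a\oplus t<a$ if and only if the top binary digit of $t$ is also a digit of $a$. The Sprague--Grundy theory gives $g(G+K)=g(G)\oplus g(K)$, shows that the player to move loses $G$ in normal play exactly when $g(G)=0$, and locates the winning move: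
\begin{itemize}
\item[(SG)] If a sum has value $t\ne0$, then some component $K$ has $g(K)\oplus t<g(K)$. The top digit of $t$ is a digit of $g(K)$, and $K$ has an option of value $g(K)\oplus t$; moving there gives the sum the value $0$.
\end{itemize}
One cancellation law of normal play survives in mis\`ere play.

\begin{lemma}\label{lem:pair}
For every game $G$, $o^-(G+{*}+{*})=o^-(G)$.
\end{lemma}

\begin{proof}
Induction on $G$. Both $0$ and ${*}+{*}$ are $\mathcal{N}$. If $G\ne0$ is $\mathcal{N}$, it has an option $G'$ that is $\mathcal{P}$; then $G'+{*}+{*}$ is $\mathcal{P}$ by induction, so $G+{*}+{*}$ is $\mathcal{N}$. If $G$ is $\mathcal{P}$, the options $G'+{*}+{*}$ are $\mathcal{N}$ by induction, and the option $G+{*}$ is $\mathcal{N}$ because it has the option $G$. So $G+{*}+{*}$ is $\mathcal{P}$.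
\end{proof}

\begin{example}\label{ex:star2}
The set $\operatorname{cl}({*}2)$ consists of the positions $(a,b)=a\cdot{*}+b\cdot{*}2$, with moves to $(a-1,b)$, $(a,b-1)$ and $(a+1,b-1)$. We claim that $(a,b)$ is $\mathcal{P}$ exactly when either $b=0$ and $a$ is odd, or $b\ge2$ and both $a,b$ are even. No move joins two such positions: from $(\text{odd},0)$ one reaches $(\text{even},0)$, and from $(\text{even},\text{even}\ge2)$ one makes $a$ odd with $b$ unchanged, or makes $b$ odd. Every other nonzero position has a move to such a position: from $(\text{even}\ge2,0)$ and $(\text{odd},\text{even}\ge2)$ remove a ${*}$; for $b$ odd choose between $(a,b-1)$ and $(a+1,b-1)$ the one whose first entry is odd if $b=1$ and even if $b\ge3$. This proves the claim.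

The outcome depends only on the parity of $a$ and on whether $b$ is zero, odd, or even and positive, and agreement in these data persists when a position is added. With $\alpha=[{*}]$ and $\beta=[{*}2]$ we get $\alpha^2=1$, $\beta^3=\beta$ and at most six classes $1,\alpha,\beta,\alpha\beta,\beta^2,\alpha\beta^2$, of which $\alpha$ and $\beta^2$ are $\mathcal{P}$. For $x$ running through the six classes in this order, the sets $\{y: xy\text{ is }\mathcal{P}\}$ are $\{\alpha,\beta^2\}$, $\{1,\alpha\beta^2\}$, $\{\beta\}$, $\{\alpha\beta\}$, $\{1,\beta^2\}$, $\{\alpha,\alpha\beta^2\}$. They are distinct, so the quotient has exactly six elements.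
\end{example}

The example shows two regions. For $b\ge1$ the outcome is the normal-play one, $\mathcal{P}$ if and only if $g=0$. For $b=0$ it is displaced: value $0$ is $\mathcal{N}$ and value $1$ is $\mathcal{P}$. The game $H$ will have the same two regions, with the displaced region large enough to hold a machine.

\subsection*{Finite quotients and periodic outcomes}
Let $\mathcal{A}$ be a nonempty closed set and let $Y_1,\dots,Y_m\in\mathcal{A}$ be games such that every element of $\mathcal{A}$ is a sum of copies of the $Y_i$. For $v\in\mathbb{N}^m$ let $f(v)=o^-(\sum v_iY_i)$, let $e_1,\dots,e_m$ be the unit vectors, and write $v\equiv v'$ if the corresponding games are equivalent modulo $\mathcal{A}$; this means $f(v+y)=f(v'+y)$ for all $y\in\mathbb{N}^m$. For $\omega\ge1$, call $f$ \emph{$\omega$-periodic} if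
\[
f(v+\omega e_i)=f(v)\qquad\text{for all $i$ and all $v$ with }v_i\ge\omega .
\]
Let $\operatorname{red}\colon\mathbb{N}^m\to[0,2\omega)^m$ fix each coordinate $c<2\omega$ and replace each coordinate $c\ge2\omega$ by its representative modulo $\omega$ in $[\omega,2\omega)$. Two numbers that are at least $\omega$ and congruent modulo $\omega$ have the same reduction.

\begin{lemma}\label{lem:period}
\begin{itemize}
\item[(a)] If $|\mathcal{Q}(\mathcal{A})|\le b$, then $f$ is $b!$-periodic.
\item[(b)] If $f$ is $\omega$-periodic, then $|\mathcal{Q}(\mathcal{A})|\le(2\omega)^m$.
\end{itemize}
Hence $\mathcal{Q}(\mathcal{A})$ is finite if and only if $f$ is $\omega$-periodic for some $\omega\ge1$.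
\end{lemma}

\begin{proof}
(a) Fix $i$. Two of the $b+1$ vectors $e_i,2e_i,\dots,(b+1)e_i$ are equivalent, say $ae_i\equiv(a+d)e_i$ with $1\le a,d\le b$. Adding multiples of $e_i$ gives $ce_i\equiv(c+d)e_i$ for all $c\ge a$. The number $\omega=b!$ is a multiple of $d$ and at least $a$, so $ce_i\equiv(c+\omega)e_i$ for $c\ge\omega$. Adding the other coordinates gives $v\equiv v+\omega e_i$ when $v_i\ge\omega$, and equivalent vectors have the same outcome (take $y=0$).

(b) If $v_i\ge\omega$, periodicity applied to $v+y$ gives $f(v+y)=f(v+\omega e_i+y)$ for all $y$, so $v\equiv v+\omega e_i$. Subtracting $\omega$ repeatedly from coordinates that are at least $2\omega$ gives $v\equiv\operatorname{red}v$, and $\operatorname{red}$ takes $(2\omega)^m$ values.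
\end{proof}

Part (b) is the place where finite generation enters. Periodicity is a statement about infinitely many vectors, but the recursion for outcomes propagates it outward from a finite box.

\begin{lemma}\label{lem:check}
Let $\mathcal{A}=\operatorname{cl}(H_1,\dots,H_n)$, and take for $Y_1,\dots,Y_m$ the distinct nonzero followers $X_1,\dots,X_m$ of the $H_i$. Then $f$ is $\omega$-periodic if and only if $f(v)=f(\operatorname{red}v)$ for all $v\in[0,2\omega]^m$. In particular, $\omega$-periodicity is decidable from $H_1,\dots,H_n$ and $\omega$.
\end{lemma}

\begin{proof}
First, $f$ is $\omega$-periodic if and only if $f=f\circ\operatorname{red}$ on $\mathbb{N}^m$: periodicity lets us lower each coordinate $c\ge2\omega$ by $\omega$ without changing $f$, and conversely $\operatorname{red}(v+\omega e_i)=\operatorname{red}v$ when $v_i\ge\omega$. So periodicity implies the condition on the box.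

Assume the condition on the box. We prove $f(v)=f(\operatorname{red}v)$ for all $v$ by induction on rank. Let $v\notin[0,2\omega]^m$, say $v_i\ge2\omega+1$, and put $v^-=v-\omega e_i$. Then $v^-_i\ge\omega+1$ and $\operatorname{red}v^-=\operatorname{red}v$. An option of $X_k$ is $0$ or some $X_l$, so the options of a vector $z$ are the vectors $z-e_k+u$ with $z_k\ge1$, where $u\in\{0,e_1,\dots,e_m\}$ represents an option of $X_k$. The vectors $v$ and $v^-$ have the same support, hence the same pairs $(k,u)$. The options $v-e_k+u$ and $v^--e_k+u$ agree outside coordinate $i$, and in coordinate $i$ both are at least $\omega$ and they differ by $\omega$. So they have the same reduction and, by induction, the same outcome. As $v$ and $v^-$ are nonzero, $f(v)=f(v^-)$. Since $X_i\ne0$, the rank of $v^-$ is smaller than that of $v$, and induction gives $f(v^-)=f(\operatorname{red}v^-)=f(\operatorname{red}v)$. The condition on the box involves finitely many outcomes, each computable.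
\end{proof}

\begin{remark}\label{rem:presburger}
A subset of $\mathbb{N}^m$ is semilinear if and only if it is definable by a first-order formula in $(\mathbb{N},+)$, a Presburger formula~\cite{GS}, and the first-order theory of $(\mathbb{N},+)$ is decidable. The set $P$ of $\mathcal{P}$-positions is the unique subset of $\mathbb{N}^m$ such that $v\in P$ if and only if $v\ne0$ and no option $v-e_k+u$ lies in $P$. That a given formula defines such a set is a Presburger sentence. So if $P$ were semilinear for all generators, a search through all formulas would find one that defines $P$, and ``$f$ is $\omega$-periodic for some $\omega\ge1$'' would become a Presburger sentence that decides finiteness. Theorem~\ref{thm:B}(3) shows by an explicit example that this route is closed.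
\end{remark}

\section{A counter machine with a clock}\label{sec:machine}

A \emph{deterministic two-counter machine} $\mathcal{M}$ has a finite set $Q_0$ of states, a start state $q_0$, and two counters holding natural numbers. Some states are halting. Every other state $q$ carries exactly one instruction, with $j\in\{1,2\}$: either ``increment counter $j$ and go to $q'$'', or the \emph{test} ``if counter $j$ is $0$ go to $q'$, else decrement it and go to $q''$''. The machine starts in $q_0$ with both counters $0$ and halts if it reaches a halting state. The halting problem for these machines is $\Sigma^0_1$-complete, and in particular undecidable~\cite{Minsky}; an input can be written into a counter by initial increment instructions.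

By Lemma~\ref{lem:period}, the set of configurations that the game recognizes should be finite if $\mathcal{M}$ halts and not periodic in the coordinate directions if it does not. The second requirement can fail: the one-state machine ``increment counter $1$ and go to $q_0$'' never halts, but its counters run through $(k,0)$, $k\ge0$, a set invariant under adding $(1,0)$. We therefore add a third counter, a clock that is incremented after every instruction. We also record the number $n$ of tests executed so far; Section~\ref{sec:idea} explains why the game needs it.

Let $Q=Q_0\sqcup\{\bar q:q\in Q_0\}$. The set $R$ of \emph{rules} consists of triples $(r,op,q)$, read ``from $r$ to $q$ by $op$'':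
\begin{itemize}
\item $(q,\mathrm{inc}_j,\bar q')$ for each increment instruction at $q$;
\item $(q,\mathrm{zero}_j,\bar q')$ and $(q,\mathrm{dec}_j,\bar q'')$ for each test instruction at $q$;
\item $(\bar q,\mathrm{inc}_3,q)$ for each $q\in Q_0$.
\end{itemize}
Rules with $op=\mathrm{dec}_j$ or $\mathrm{zero}_j$ are \emph{test rules}. A \emph{configuration} is a triple $(q,n,x)\in Q\times\mathbb{N}\times\mathbb{N}^3$, and a rule $(r,op,q)$ acts by
\[
\begin{array}{lll}
\mathrm{inc}_j: & (r,n,x)\mapsto(q,n,x+e_j), &\\
\mathrm{dec}_j: & (r,n,x)\mapsto(q,n+1,x-e_j) & \text{if }x_j\ge1,\\
\mathrm{zero}_j: & (r,n,x)\mapsto(q,n+1,x) & \text{if }x_j=0.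
\end{array}
\]
Since $\mathcal{M}$ is deterministic, at most one rule applies to each configuration, and none applies exactly when the state is halting. Let $\mathrm{Reach}$ be the set of configurations on the run from $(q_0,0,0)$.

\begin{lemma}\label{lem:back}
A configuration $(q,n,x)$ lies in $\mathrm{Reach}$ if and only if $(q,n,x)=(q_0,0,0)$ or there is a rule $(r,op,q)\in R$ such that one of the following holds:
\begin{itemize}
\item $op=\mathrm{inc}_j$, $x_j\ge1$ and $(r,n,x-e_j)\in\mathrm{Reach}$;
\item $op=\mathrm{dec}_j$, $n\ge1$ and $(r,n-1,x+e_j)\in\mathrm{Reach}$;
\item $op=\mathrm{zero}_j$, $n\ge1$, $x_j=0$ and $(r,n-1,x)\in\mathrm{Reach}$.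
\end{itemize}
\end{lemma}

\begin{proof}
The three conditions say that the rule applies to the displayed element of $\mathrm{Reach}$ and sends it to $(q,n,x)$. Every configuration on the run other than the first arises in this way from its predecessor. Conversely, a rule that applies to a configuration on the run is the only one that applies, so it produces the next configuration on the run.
\end{proof}

\begin{lemma}\label{lem:clock}
\begin{itemize}
\item[(a)] $\mathrm{Reach}$ is finite if and only if $\mathcal{M}$ halts.
\item[(b)] Two elements of $\mathrm{Reach}$ with the same state never differ in exactly one of the coordinates $n,x_1,x_2,x_3$.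
\end{itemize}
\end{lemma}

\begin{proof}
Number the configurations on the run $k=0,1,2,\dots$. Instructions of $\mathcal{M}$ alternate with clock ticks, so the $k$th configuration has its state in $Q_0$ if and only if $k$ is even, and has $x_3=\lfloor k/2\rfloor$. Thus the state and $x_3$ determine $k$. The configurations on the run are therefore pairwise distinct, and (a) follows.

For (b), take two elements with the same state. If they have the same $x_3$, they are equal. Suppose that they differ only in $x_3$. Every test raises $n$ and no rule lowers it, so only increments occur between the two times. These times are distinct and of the same parity, so at least one instruction of $\mathcal{M}$ is executed between them, and it increments counter $1$ or $2$. Then $x_1+x_2$ is strictly larger at the later time, a contradiction.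
\end{proof}

\section{Playing the run backwards}\label{sec:idea}

We want games $J_q$, $T$, $A_1$, $A_2$, $A_3$ in $\operatorname{cl}(H)$ such that
\begin{equation}\label{eq:goal}
J_q+nT+x_1A_1+x_2A_2+x_3A_3\ \text{ is }\mathcal{N}\iff(q,n,x)\in\mathrm{Reach}.
\end{equation}
Every play ends, while the machine may run forever. So play follows the run backwards, along Lemma~\ref{lem:back}: the player to move, Alice, claims that the configuration is reachable and undoes one rule after another until she arrives at $(q_0,0,0)$. Three difficulties shape the construction.

\emph{No game is a proper follower of itself.} A component $J_q$ cannot simply move to $J_r$, since the state diagram has cycles. Instead the state is stored in the Grundy value. We fix an index set $\Theta=Q\sqcup R\sqcup\{h\}$, with one index for each state, one for each rule and one extra index $h$, and numbers $\theta_i$ ($i\in\Theta$) with disjoint binary supports. The game $J_i$ has value $\theta_i$, while $T$ and $A_j$ have value $0$. A position of value $\theta_q$ is ``in state $q$''. The state is changed by adding further copies of the $J$'s, and spent copies pile up in pairs. Each backward step must be paid for by a component that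 is used up. Undoing $\mathrm{inc}_j$ uses up an $A_j$. Undoing a test removes nothing from the counters and may create an $A_j$, so it uses up a copy of $T$; this is why $n$ is recorded.

\emph{The players alternate.} For Alice to keep the initiative, a backward step must consist of her move and a forced reply by her opponent, Bob. For a rule $\rho=(r,op,q)$ we introduce a marker $M_\rho$ of value $0$ and put
\[
U_\rho=M_\rho+J_\rho+J_q,\qquad
V_\rho=\begin{cases}J_\rho+J_r+A_j&\text{if }op=\mathrm{dec}_j,\\ J_\rho+J_r&\text{otherwise.}\end{cases}
\]
Alice moves $A_j\to U_\rho$ if $op=\mathrm{inc}_j$, or $T\to U_\rho$ if $\rho$ is a test rule, taking the value from $\theta_q$ to $\theta_\rho$. Bob answers $M_\rho\to V_\rho$, taking it from $\theta_\rho$ to $\theta_r$. At the start state Alice finishes with $J_{q_0}\to J_h$. These four sorts of moves are the \emph{control moves}.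

\emph{Illegal steps must be punished.} Each component $X$ \emph{inhibits} a set of indices. The marker $M_\rho$ inhibits every index except $\rho$; the game $A_j$ inhibits $h$ and all rules with operation $\mathrm{zero}_j$, which implements the zero test; and $T$ inhibits $h$. The games will be built so that the following principle holds for sums of these components (Lemma~\ref{lem:core}(iv)):
\begin{quote}
\emph{Let a position have value $\theta_i$. If some component inhibits $i$, the position is $\mathcal{N}$. Otherwise only the control moves to a value $\theta_l$ can win, so the position is $\mathcal{P}$ if and only if none of them leads to a $\mathcal{P}$-position.}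
\end{quote}

\begin{example}\label{ex:toy}
Let $\mathcal{M}$ have the single state $q_0$ with the instruction ``increment counter $1$ and go to $q_0$''. The rules are $\rho=(q_0,\mathrm{inc}_1,\bar q_0)$ and $\sigma=(\bar q_0,\mathrm{inc}_3,q_0)$, and the elements of $\mathrm{Reach}$ with state $q_0$ are $(q_0,0,(k,0,k))$. Granting the principle, we show that a position $W$ of value $\theta_{q_0}$ consisting of $aA_1+cA_3$ and some $J$'s is $\mathcal{N}$ if and only if $a=c$. For $a=c=1$ the winning line is
\[
\begin{array}{lllc}
 & \text{move} & \text{position} & \text{value}\\ \hline
 & & J_{q_0}+A_1+A_3 & \theta_{q_0}\\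
\text{Alice} & A_3\to U_\sigma & 2J_{q_0}+J_\sigma+M_\sigma+A_1 & \theta_\sigma\\
\text{Bob} & M_\sigma\to V_\sigma & 2J_{q_0}+2J_\sigma+J_{\bar q_0}+A_1 & \theta_{\bar q_0}\\
\text{Alice} & A_1\to U_\rho & 2J_{q_0}+2J_\sigma+2J_{\bar q_0}+J_\rho+M_\rho & \theta_\rho\\
\text{Bob} & M_\rho\to V_\rho & 3J_{q_0}+2J_\sigma+2J_{\bar q_0}+2J_\rho & \theta_{q_0}\\
\text{Alice} & J_{q_0}\to J_h & 2J_{q_0}+2J_\sigma+2J_{\bar q_0}+2J_\rho+J_h & \theta_h
\end{array}
\]
In general, Alice has at most two control moves from $W$ that reach a value $\theta_l$. The first is $J_{q_0}\to J_h$. If $a+c>0$, the index $h$ is inhibited after it and Bob wins. If $a=c=0$, Bob's only control move is another $J_{q_0}\to J_h$, which restores the value $\theta_{q_0}$; Alice repeats her move, and since the number of $J_{q_0}$'s is odd whenever the value is $\theta_{q_0}$, Bob is the first to have no control move and loses. The second, for $c\ge1$, is $A_3\to U_\sigma$. Bob can then reach a value $\theta_l$ only by $M_\sigma\to V_\sigma$ or by a further $A_3\to U_\sigma$; the latter returns to $\theta_{q_0}$ with markers present, which inhibit $q_0$, and loses. After $M_\sigma\to V_\sigma$ the value is $\theta_{\bar q_0}$, and Alice's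 only candidate is $A_1\to U_\rho$; if $a=0$ she has none and loses. Bob's reply $M_\rho\to V_\rho$ is forced for the same reason as before, and Alice is back at value $\theta_{q_0}$ with $(a-1,c-1)$. So she wins exactly when $a=c$.

Consequently $aA_1\not\equiv a'A_1$ for $a\ne a'$, as the summand $J_{q_0}+aA_3$ separates them, and the quotient is infinite.
\end{example}

\section{The game $H$}\label{sec:construction}

It remains to build games that obey the principle. In normal play it is false, since a position of value $\theta_i\neq 0$ is won by moving to value $0$. We imitate Example~\ref{ex:star2}. There will be \emph{base types}, whose presence (apart from pairs ${*}+{*}$) forces the normal-play outcome, and \emph{core types}, among them $J_i,M_\rho,A_j,T$. Among sums of core types, value $0$ will be $\mathcal{N}$ and certain values $\delta_k$ will be $\mathcal{P}$, as the values $0$ and $1$ are for sums of ${*}$'s. Moving from $\theta_i$ to $0$ then loses. All values other than $0$, $\delta_k$, $\theta_i$ are made $\mathcal{N}$ by \emph{exits}: moves that replace a core component by base components so that the total value becomes $0$ in the normal-play region. Inhibition is an exit that is available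 at value $\theta_i$.

\subsection*{Values}
Identify $\Theta$ with $\{1,\dots,p\}$ and let $S=2^{3p+2}$. For $1\le k\le3p$ and $i\in\Theta$ put
\[
\delta_k=2^{k+1},\qquad K_i=\{3i-2,3i-1,3i\},\qquad \theta_i=\bigoplus_{k\in K_i}\delta_k,
\]
and let $D=\{\delta_1,\dots,\delta_{3p}\}\cup\{\theta_1,\dots,\theta_p\}$. The \emph{weight} of a number is its number of binary ones. All elements of $D$ are multiples of $4$ in $[0,S)$, of weight $1$ or $3$; the digits $1$ and $2$ are reserved for ${*}$ and ${*}2$. The sets $K_i$ are disjoint, so $\theta_i\oplus\theta_l$ determines the pair $\{i,l\}$ when $i\ne l$.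

The shape of $\theta_i$ has a reason. For value $0$ to be $\mathcal{N}$, every core type, including $J_i$, gets a move that changes the value by some $\delta_k$. The simplest target is a sum of auxiliary core games $C_k$ of value $\delta_k$, so $\theta_i$ should be a nim-sum of $\delta$'s. With two summands such a move would lead from $\theta_i$ to a value $\delta_l$, which is $\mathcal{P}$, and would win regardless of the machine. With three summands it leads to a value of weight $2$ or $4$.

\subsection*{Base types}
Let $B_0={*}$ and $B_1={*}2$. For $0\le v<S$ and $2\le j\le3p+1$ let
\[
\nu_v=B_1+B_1+\sum_{2^j\text{ a digit of }v}B_j,\qquad B_j=\{\nu_v:0\le v<2^j\}.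
\]
For $v<2^j$ with $j\ge2$, the sum $\nu_v$ involves only $B_i$ with $i<j$, so the recursion is well founded, and induction on $j$ gives $g(B_j)=2^j$ and $g(\nu_v)=v$. A sum of base types is \emph{heavy} if it contains some $B_j$ with $j\ge1$, and \emph{trivial} if it consists of an even number (possibly zero) of ${*}$'s. The two extra copies of $B_1$ make every $\nu_v$ heavy, so a move in $B_j$ with $j\ge2$ never destroys heaviness.

\subsection*{Core types}
The core types are $C_k$ ($1\le k\le3p$), $J_i$ ($i\in\Theta$), $M_\rho$ ($\rho\in R$), $A_1,A_2,A_3$ and $T$. Each core type $X$ has an intended value $\gamma(X)$, a set $I(X)\subseteq\Theta$ of inhibited indices, and \emph{core options}, which are sums of core types; all are listed in Table~\ref{tab:core}. Extend $\gamma$ to sums of core types by nim-sum. The \emph{shift} of a core option $u$ of $X$ is $\gamma(X)\oplus\gamma(u)$.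

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|l|c}
$X$ & $\gamma(X)$ & $I(X)$ & core options & shift\\ \hline
$C_k$ & $\delta_k$ & $\Theta$ & $0$ & $\delta_k$\\ \hline
$J_i$ & $\theta_i$ & $\emptyset$ & $0$ & $\theta_i$\\
 & & & $C_{k'}+C_{k''}$, where $\{k,k',k''\}=K_i$ & $\delta_k$\\
 & & & $J_h$, only for $i=q_0$ & $\theta_{q_0}\oplus\theta_h$\\ \hline
$M_\rho$ & $0$ & $\Theta\setminus\{\rho\}$ & $C_1$ & $\delta_1$\\
 & & & $V_\rho$, where $\rho=(r,op,q)$ & $\theta_\rho\oplus\theta_r$\\ \hline
$A_j$ & $0$ & $\{h\}\cup Z_j$ & $C_1$ & $\delta_1$\\
 & & & $U_\rho$ for each $\rho=(r,\mathrm{inc}_j,q)$ & $\theta_q\oplus\theta_\rho$\\ \hline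
$T$ & $0$ & $\{h\}$ & $C_1+\sum_{X\ne T}2X$, over core types $X$ & $\delta_1$\\
 & & & $U_\rho$ for each test rule $\rho=(r,op,q)$ & $\theta_q\oplus\theta_\rho$
\end{tabular}
\caption{The core types. Here $Z_j\subseteq R$ is the set of rules with operation $\mathrm{zero}_j$. The control moves are the core options whose shift is a nim-sum of two distinct $\theta$'s.}
\label{tab:core}
\end{table}

Besides its core options, $X$ has the \emph{exits} $\nu_{\gamma(X)\oplus\ell}$ for $\ell\in L(X)$, where
\[
L(X)=\bigl(\{1,\dots,S-1\}\setminus D\bigr)\cup\{\theta_i:i\in I(X)\};
\]
this exit has shift $\ell$. The definition is well founded, because each type has as components of its options only base types and core types that come earlier in the order: all $C_k$; $J_h$; the other $J_i$; $M_\rho$ for $\mathrm{inc}$ and $\mathrm{zero}$ rules; $A_1,A_2,A_3$; $M_\rho$ for $\mathrm{dec}$ rules; $T$. Finally, let $H=T$. Unfolding the definitions along this order computes the tree of $H$ from $\mathcal{M}$.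

\begin{lemma}\label{lem:closure}
$\operatorname{cl}(H)$ is the set of all finite sums of base and core types.
\end{lemma}

\begin{proof}
Every option of a type is a sum of types, so every follower of $T$ is one. Conversely, every type is a follower of $T$. The core types other than $T$ are components of the option $C_1+\sum2X$. All base types are components of $\nu_{S-1}$, which is an exit of $T$ because $S-1$ is odd and hence not in $D$. In either sum, play all components but one down to $0$.
\end{proof}

The large option of $T$ serves only to make one generator suffice; its shift $\delta_1$ lets it play the same role as the option $C_1$ of $A_j$ and $M_\rho$. We write positions as $w+\nu$, where the \emph{core part} $w$ is a multiset of core types and the \emph{base part} $\nu$ is a multiset of base types. Every type is a nonzero game, so only the empty multiset gives the game $0$. Different multisets may give isomorphic games. This is harmless, since each statement below concerns the outcome of the game given by a multiset.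

\begin{lemma}\label{lem:value}
$g(X)=\gamma(X)$ for every core type $X$.
\end{lemma}

\begin{proof}
Induction along the order above; so each core option $u$ has value $\gamma(u)$. All shifts are nonzero, so no option of $X$ has value $\gamma(X)$. Let $v<\gamma(X)$ and $\ell=\gamma(X)\oplus v$; the top digit of $\ell$ is a digit of $\gamma(X)$, and we need an option of shift $\ell$. If $\ell\in L(X)$, an exit has this shift. Otherwise $\ell\in D$. For $X=C_k$ we have $I(C_k)=\Theta$, so $\ell$ is one of the $\delta$'s, hence $\ell=\delta_k$, the shift of the option $0$. For $X=J_i$, the elements of $D$ whose top digit is a digit of $\theta_i$ are $\delta_k$ with $k\in K_i$, the shift of $C_{k'}+C_{k''}$, and $\theta_i$, the shift of $0$. For the types with $\gamma(X)=0$ there is no such $v$.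
\end{proof}

Thus a move of shift $\kappa$ in a core component changes the value $t$ of the position to $t\oplus\kappa$. All positions have values in $[0,S)$, and $g(w)$ is a multiple of $4$ for every core multiset $w$.

\section{The outcome of every position}\label{sec:outcomes}

To prove that a quotient is finite we must know the outcome of every position, not only of those in \eqref{eq:goal}. We treat pure base positions, then mixed positions, then pure core positions.

\begin{lemma}\label{lem:base}
A heavy base position $\nu$ is $\mathcal{P}$ if and only if $g(\nu)=0$. A sum of $s\ge0$ copies of ${*}$ is $\mathcal{P}$ if and only if $s$ is odd.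
\end{lemma}

\begin{proof}
The second statement holds since play lasts exactly $s$ moves. For the first we use induction. A move in ${*}$ keeps the heavy component, and a move in $B_j$ with $j\ge2$ creates a heavy $\nu_v$. So a move from a heavy to a non-heavy position is a move in ${*}2$ from a position $\nu={*}2+s\cdot{*}$, and then $g(\nu)\in\{2,3\}$. If $g(\nu)=0$, all options are therefore heavy of nonzero value, hence $\mathcal{N}$, and $\nu$ is $\mathcal{P}$. If $g(\nu)\ne0$, some option has value $0$. If that option is heavy, it is $\mathcal{P}$. If not, $\nu={*}2+s\cdot{*}$, and moving ${*}2$ to $0$ or to ${*}$ leaves $s$ or $s+1$ copies of ${*}$; one of these numbers is odd and gives a $\mathcal{P}$-option. So $\nu$ is $\mathcal{N}$.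
\end{proof}

\begin{lemma}\label{lem:mixed}
Let $w\ne0$ be a core multiset and $\nu$ a base multiset.
\begin{itemize}
\item[(a)] If $g(w+\nu)\in L(X)$ for some $X\in w$, then $w+\nu$ is $\mathcal{N}$.
\item[(b)] If $\nu$ is not trivial, then $w+\nu$ is $\mathcal{P}$ if and only if $g(w+\nu)=0$.
\end{itemize}
In particular, by Lemma~\ref{lem:base} and {\rm(b)}, every position with heavy base part is $\mathcal{P}$ if and only if its value is $0$.
\end{lemma}

\begin{proof}
We use induction on rank, proving (a) before (b) at each position. Let $t=g(w+\nu)$.

(a) The exit of $X$ with shift $t$ leads to a position of value $0$ with heavy base part, which is $\mathcal{P}$.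

(b) \emph{Case $t=0$.} Every option has a value $t'\ne0$, and we show that it is $\mathcal{N}$.
\begin{itemize}
\item An exit produces a heavy base part, so the option is $\mathcal{N}$.
\item A core option leaves $\nu$ unchanged. If the new core part is nonempty, (b) applies. If it is empty, the option is $\nu$, and $g(\nu)=t'$ is the shift of a core option, a nonzero multiple of $4$. A sum of ${*}$'s has value $0$ or $1$, so $\nu$ is heavy and the option is $\mathcal{N}$.
\item Consider a move $\nu\to\nu'$. If $\nu'$ is not trivial, (b) applies. If $\nu'$ is trivial, the component moved was not a $B_j$ with $j\ge2$. It was ${*}$ or ${*}2$ and went to $0$ or ${*}$, so $t'\in\{1,2,3\}$. Then $t'\notin D$, so $t'\in L(X)$ for any $X\in w$, and (a) applies to $w+\nu'$.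
\end{itemize}

\emph{Case $t\ne0$.} If $t\in L(X)$ for some $X\in w$, use (a). Otherwise $t\in D$, so the top digit of $t$ is at least $4$, and the component $K$ given by (SG) is neither ${*}$ nor ${*}2$. We show that the move of (SG), which leads to value $0$, leads to a $\mathcal{P}$-position. If $K=B_j$ with $j\ge2$, the new base part is heavy. If $K=X\in w$, the move has shift $t\notin L(X)$, so it is a core option and $\nu$ is unchanged. If the new core part is nonempty, (b) applies. If it is empty, the new position is $\nu$ with $g(\nu)=0$; it is not trivial, and it is not an odd number of ${*}$'s, which would have value $1$. So it is heavy, and $\mathcal{P}$.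
\end{proof}

The third item is the delicate point, the passage from the normal-play region back to the displaced one. It is harmless because it can only happen with shift $1$, $2$ or $3$. This is why $D$ consists of multiples of $4$, and why $B_j$ is not the nim-heap of size $2^j$: the move from that heap to $0$ would have shift $\delta_{j-1}$, for which there is no exit.

If $\nu$ is trivial, then $o^-(w+\nu)=o^-(w)$ by Lemma~\ref{lem:pair}. So only pure core positions remain.

\begin{lemma}\label{lem:core}
Let $w\ne0$ be a core multiset and $t=g(w)$.
\begin{itemize}
\item[(i)] If $t\notin D\cup\{0\}$, then $w$ is $\mathcal{N}$.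
\item[(ii)] If $t=0$, then $w$ is $\mathcal{N}$.
\item[(iii)] If $t=\delta_k$, then $w$ is $\mathcal{P}$.
\item[(iv)] Let $t=\theta_i$. If $i\in I(X)$ for some $X\in w$, then $w$ is $\mathcal{N}$. Otherwise $w$ is $\mathcal{P}$ if and only if no core option of $w$ with a shift $\theta_i\oplus\theta_l$, $l\in\Theta\setminus\{i\}$, is $\mathcal{P}$.
\end{itemize}
\end{lemma}

\begin{proof}
By Table~\ref{tab:core}, the shift of a core option has one of the forms $\delta_k$, $\theta_l$, or $\theta_l\oplus\theta_{l'}$ with $l\ne l'$. A core position of nonzero value is nonempty. The empty position is $\mathcal{N}$, so (ii) holds for it as well.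

(i) Here $t\in L(X)$ for every $X$, and Lemma~\ref{lem:mixed}(a) applies with $\nu=0$.

(ii) and (iii) are proved together by induction on rank. For (ii), every core type has a core option of some shift $\delta_k$; it leads to a core position of value $\delta_k$, which is $\mathcal{P}$ by (iii). For (iii) we show that all options are $\mathcal{N}$. Since $\delta_k\notin L(X)$ for every $X$, an exit leads to a nonzero value with heavy base part, which is $\mathcal{N}$ by Lemma~\ref{lem:mixed}. A core option of shift $\kappa$ has value $\delta_k\oplus\kappa$:
\[
\begin{array}{c|cccc}
\kappa & \delta_k & \delta_l\ (l\ne k) & \theta_l & \theta_l\oplus\theta_{l'}\\ \hline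
\text{weight of }\delta_k\oplus\kappa & 0 & 2 & 2\text{ or }4 & 5\text{ or }7
\end{array}
\]
The first column is $\mathcal{N}$ by (ii). In the others the value lies outside $D\cup\{0\}$, so the option is $\mathcal{N}$ by (i).

(iv) If $i\in I(X)$, then $t\in L(X)$, and Lemma~\ref{lem:mixed}(a) applies. Otherwise $t\notin L(X)$ for all $X\in w$, so exits lead to a nonzero value with heavy base part and are $\mathcal{N}$. For core options of shift $\kappa$ not of the form $\theta_i\oplus\theta_l$ we have:
\[
\begin{array}{c|cccc}
\kappa & \delta_k & \theta_i & \theta_l\ (l\ne i) & \theta_l\oplus\theta_{l'}\ (i\notin\{l,l'\})\\ \hline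
\text{weight of }\theta_i\oplus\kappa & 2\text{ or }4 & 0 & 6 & 9
\end{array}
\]
These options are $\mathcal{N}$ by (i) and (ii). So $w$ is $\mathcal{P}$ if and only if the remaining options, those of shift $\theta_i\oplus\theta_l$, are all $\mathcal{N}$.
\end{proof}

Part (iv) is the principle of Section~\ref{sec:idea}. We now carry out the argument of Example~\ref{ex:toy} for an arbitrary machine and an arbitrary core position. Write $\#X$ for the multiplicity of $X$ in the position under discussion.

\begin{proposition}\label{prop:sim}
Let $w$ be a core multiset, with $n=\#T$ and $x=(\#A_1,\#A_2,\#A_3)$.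
\begin{itemize}
\item[(a)] Let $g(w)=\theta_h$. Then $w$ is $\mathcal{P}$ if and only if $w$ consists of $J$'s only.
\item[(b)] Let $g(w)=\theta_\rho$ with $\rho=(r,op,q)\in R$. If $w$ contains some $C_k$, or some $M_\sigma$ with $\sigma\ne\rho$, or if $op=\mathrm{zero}_j$ and $x_j\ge1$, then $w$ is $\mathcal{N}$. Otherwise, $w$ is $\mathcal{P}$ if $\#M_\rho\ne1$; and if $\#M_\rho=1$, then $w$ is $\mathcal{P}$ if and only if $w'=w-M_\rho+V_\rho$ is $\mathcal{N}$, where $g(w')=\theta_r$.
\item[(c)] Let $g(w)=\theta_q$ with $q\in Q$. Then $w$ is $\mathcal{N}$ if and only if $w$ contains some $C_k$ or some $M_\sigma$, or $(q,n,x)\in\mathrm{Reach}$.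
\end{itemize}
\end{proposition}

\begin{proof}
All three parts are proved together by induction on rank, using Lemma~\ref{lem:core}(iv). If $g(w)=\theta_i$, call a core option \emph{relevant} if its shift is $\theta_i\oplus\theta_l$ with $l\ne i$; it has value $\theta_l$. Each control move has a pair of indices determined by its shift: $\{q_0,h\}$ for $J_{q_0}\to J_h$, $\{\sigma,r\}$ for $M_\sigma\to V_\sigma$, and $\{q,\sigma\}$ for $T\to U_\sigma$ and $A_j\to U_\sigma$, where $\sigma=(r,op,q)$. A control move is relevant exactly when $i$ belongs to its pair. A move can be relevant from either end of its pair, so the unintended direction has to be checked too.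

(a) The types $C_k,M_\sigma,A_j,T$ all inhibit $h$, so $w$ is $\mathcal{N}$ if it contains one of them. If $w$ consists of $J$'s, nothing inhibits $h$, and the only possible relevant option is $J_{q_0}\to J_h$. It leads to a sum of $J$'s of value $\theta_{q_0}$, which is $\mathcal{N}$ by (c) because $(q_0,0,0)\in\mathrm{Reach}$. So $w$ is $\mathcal{P}$.

(b) The types that inhibit $\rho$ are the $C_k$, the $M_\sigma$ with $\sigma\ne\rho$, and $A_j$ if $op=\mathrm{zero}_j$. This gives the first claim. Suppose that none of them occurs. The control moves whose pair contains $\rho$ are $T\to U_\rho$ or $A_j\to U_\rho$, and $M_\rho\to V_\rho$. The former leads to value $\theta_q$ with $M_\rho$ present, which is $\mathcal{N}$ by (c). The latter leads to value $\theta_r$. If $\#M_\rho=0$ it is not available. If $\#M_\rho\ge2$, a copy of $M_\rho$ remains and the option is $\mathcal{N}$ by (c). If $\#M_\rho=1$, the option is $w'$.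

(c) The types $C_k$ and $M_\sigma$ inhibit $q$, so $w$ is $\mathcal{N}$ if it contains one of them. Otherwise $w$ consists of $T$'s, $A$'s and $J$'s, and nothing inhibits $q$. The moves $M_\sigma\to V_\sigma$ are not available. The relevant options are the moves to $U_\rho$ for rules $\rho=(r,op,q)$ with target $q$, and $J_{q_0}\to J_h$ if $q=q_0$. A move to $U_\rho$ gives a position $w_1$ of value $\theta_\rho$ with no $C_k$ and with exactly one marker, $M_\rho$. The position $w_1'=w_1-M_\rho+V_\rho$ has value $\theta_r$ and contains no $C_k$ and no marker, so by (c) it is $\mathcal{N}$ if and only if its configuration lies in $\mathrm{Reach}$. With (b) we get the following.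
\begin{itemize}
\item If $op=\mathrm{inc}_j$, the move $A_j\to U_\rho$ needs $x_j\ge1$, nothing in $w_1$ inhibits $\rho$, and $w_1'$ has counts $(n,x-e_j)$. So $w_1$ is $\mathcal{P}$ if and only if $(r,n,x-e_j)\in\mathrm{Reach}$.
\item If $op=\mathrm{dec}_j$, the move $T\to U_\rho$ needs $n\ge1$, nothing in $w_1$ inhibits $\rho$, and $w_1'$ has counts $(n-1,x+e_j)$. So $w_1$ is $\mathcal{P}$ if and only if $(r,n-1,x+e_j)\in\mathrm{Reach}$.
\item If $op=\mathrm{zero}_j$, the move $T\to U_\rho$ needs $n\ge1$. If $x_j\ge1$, then $w_1$ is $\mathcal{N}$. If $x_j=0$, then $w_1'$ has counts $(n-1,x)$, and $w_1$ is $\mathcal{P}$ if and only if $(r,n-1,x)\in\mathrm{Reach}$.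
\item If $q=q_0$, the move $J_{q_0}\to J_h$ is available: only the $J$'s contribute to $g(w)=\theta_{q_0}$, and the $\theta_i$ have disjoint supports, so $\#J_{q_0}$ is odd. By (a) the result is $\mathcal{P}$ if and only if $n=0$ and $x=0$.
\end{itemize}
By Lemma~\ref{lem:back}, some relevant option is $\mathcal{P}$ if and only if $(q,n,x)\in\mathrm{Reach}$.
\end{proof}

Part (c) contains \eqref{eq:goal}.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal{A}=\operatorname{cl}(H)$. By Lemma~\ref{lem:closure} we may apply Lemma~\ref{lem:period} with the base and core types as $Y_1,\dots,Y_m$; then $f$ assigns to a multiset $w+\nu$ its outcome.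

\emph{Suppose that $\mathcal{M}$ halts.} Then $\mathrm{Reach}$ is finite by Lemma~\ref{lem:clock}(a). Let $\omega\ge2$ be an even number larger than every coordinate $n,x_1,x_2,x_3$ of every element of $\mathrm{Reach}$. We show that $f$ is $\omega$-periodic. Let $w+\nu$ contain at least $\omega$ copies of a type $Y$, and compare it with $w+\nu+\omega Y$. The two multisets share the following data:
\begin{itemize}
\item[(D1)] the set of types that occur;
\item[(D2)] the parities of all multiplicities, since $\omega$ is even;
\item[(D3)] for each $\rho$, whether $\#M_\rho=1$, since $\omega\ge2$;
\item[(D4)] for each $q\in Q$ and $j$, whether $(q,n,x)\in\mathrm{Reach}$ and whether $(q,n,x+e_j)\in\mathrm{Reach}$, where $n=\#T$ and $x_j=\#A_j$. Indeed, if $Y$ is $T$ or some $A_j$, a coordinate is at least $\omega$ in both multisets and all answers are no; otherwise $n$ and $x$ are the same.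
\end{itemize}
These data determine the outcome. From (D1) and (D2) we read off the values of the core part, the base part and the whole position, whether the core part is empty, and whether the base part is heavy or trivial. If the core part is empty, Lemma~\ref{lem:base} gives the outcome. If it is nonempty and the base part is not trivial, Lemma~\ref{lem:mixed}(b) does. If it is nonempty and the base part is trivial, the outcome is that of the core part $w$. When $g(w)$ is not of the form $\theta_i$, Lemma~\ref{lem:core}(i)--(iii) gives it from $g(w)$. When $g(w)=\theta_h$, Proposition~\ref{prop:sim}(a) gives it from (D1). When $g(w)=\theta_q$, part (c) gives it from (D1) and (D4). When $g(w)=\theta_\rho$ with $\rho=(r,op,q)$, part (b) gives it from (D1) and (D3), unless nothing inhibits $\rho$ and $\#M_\rho=1$. In that case $w'$ contains no $C_k$ and no marker, so by (b) and (c), $w$ is $\mathcal{P}$ if and only if $(r,n,x+e_j)\in\mathrm{Reach}$ for $op=\mathrm{dec}_j$, and $(r,n,x)\in\mathrm{Reach}$ otherwise; this is (D4). So $f$ is $\omega$-periodic, and $\mathcal{Q}(\mathcal{A})$ is finite by Lemma~\ref{lem:period}(b).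

\emph{Suppose that $\mathcal{M}$ does not halt.} Then $\mathrm{Reach}$ is infinite. If $\mathcal{Q}(\mathcal{A})$ were finite, $f$ would be $\omega$-periodic for some $\omega\ge1$. As $Q$ is finite, some $(q,n,x)\in\mathrm{Reach}$ has one of the coordinates $n,x_1,x_2,x_3$ at least $\omega$. By \eqref{eq:goal} the position $J_q+nT+\sum x_jA_j$ is $\mathcal{N}$. By periodicity it stays $\mathcal{N}$ when that coordinate is raised by $\omega$, and by \eqref{eq:goal} the new triple lies in $\mathrm{Reach}$. It has the same state and differs in exactly one coordinate, contrary to Lemma~\ref{lem:clock}(b). So $\mathcal{Q}(\mathcal{A})$ is infinite.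

The map $\mathcal{M}\mapsto H$ is computable, so an algorithm deciding whether $\mathcal{Q}(\operatorname{cl}(H))$ is infinite would decide the halting problem for two-counter machines.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $f$ be the outcome function in terms of the nonzero followers $X_1,\dots,X_m$ of the generators.

(1) Test $\omega=1,2,3,\dots$ for $\omega$-periodicity using Lemma~\ref{lem:check}. By Lemma~\ref{lem:period} the search stops if and only if the quotient is finite, so finiteness is in $\Sigma^0_1$. The map $\mathcal{M}\mapsto H$ of Theorem~\ref{thm:A} reduces a $\Sigma^0_1$-complete set to finiteness with $n=1$, so finiteness is $\Sigma^0_1$-complete. The same reductions applied to complements show that infiniteness is $\Pi^0_1$-complete.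

(2) Suppose that such a function $b$ exists; replacing it by $\max(b,1)$, assume $b\ge1$. If $\mathcal{Q}(\operatorname{cl}(H))$ is finite, then $f$ is $b(H)!$-periodic by Lemma~\ref{lem:period}(a). If $f$ is $b(H)!$-periodic, the quotient is finite by Lemma~\ref{lem:period}(b). So finiteness is equivalent to $b(H)!$-periodicity, which is decidable by Lemma~\ref{lem:check}. This contradicts Theorem~\ref{thm:A}.

(3) Let $\mathcal{M}$ be the following machine with start state $s$.
\[
\begin{array}{c|l}
\text{state} & \text{instruction}\\ \hline
s & \text{increment }1\text{, go to }q^*\\
q^* & \text{if counter }2\text{ is }0\text{ go to }\beta\text{, else decrement it and go to }\beta\\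
\beta & \text{if counter }1\text{ is }0\text{ go to }d\text{, else decrement it and go to }c\\
c & \text{increment }2\text{, go to }c'\\
c' & \text{increment }2\text{, go to }\beta\\
d & \text{if counter }2\text{ is }0\text{ go to }q^*\text{, else decrement it and go to }e\\
e & \text{increment }1\text{, go to }d
\end{array}
\]
The first visit to $q^*$ has counters $(1,0)$. From a visit to $q^*$ with counters $(a,0)$ the machine passes to $\beta$; the loop $\beta,c,c'$ runs $a$ times and ends in $d$ with counters $(0,2a)$; the loop $d,e$ runs $2a$ times and ends in $q^*$ with counters $(2a,0)$. So the counters at the successive visits to $q^*$ are $(2^k,0)$, $k=0,1,2,\dots$.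

Let $H$ be the corresponding game and suppose that its set $P\subseteq\mathbb{N}^m$ of $\mathcal{P}$-positions is semilinear. Semilinear sets are exactly the Presburger-definable sets~\cite{GS}, so they are closed under complement, projection, and preimage under maps $z\mapsto a+\sum z_ib_i$ with $a,b_i\in\mathbb{N}^m$. The types $J_{q^*},T,A_1,A_2,A_3$ are nonzero followers of $H$ and so correspond to unit vectors of $\mathbb{N}^m$. Hence $(n,x)\mapsto J_{q^*}+nT+\sum x_jA_j$ is a map $\mathbb{N}^4\to\mathbb{N}^m$ of this form. By \eqref{eq:goal} the preimage of the complement of $P$ is $\{(n,x):(q^*,n,x)\in\mathrm{Reach}\}$, and its projection to $x_1$ is $\{2^k:k\ge0\}$. This set would be semilinear. But an infinite semilinear subset of $\mathbb{N}$ contains a set $\{a+c_1b_1:c_1\in\mathbb{N}\}$ with $b_1>0$, and the powers of two contain no such progression because their gaps tend to infinity.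
\end{proof}

\begin{thebibliography}{9}

\bibitem{GS}
Ginsburg and Spanier, \emph{Semigroups, Presburger formulas, and languages}, Pacific J. Math. \textbf{16} (1966).

\bibitem{Minsky}
Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\bibitem{Siegel}
Aaron N. Siegel, \emph{Mis\`ere Games and Mis\`ere Quotients}, arXiv:math/0612616 (2006).

\end{thebibliography}
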